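# Two-dimensional moduli of quiver representations are del Pezzo surfaces of degree at least five

## 1. Moduli surfaces whose generic point splits

Fix a quiver, a dimension at each vertex and a stability weight. The semistable representations, up to the appropriate equivalence, are the points of a projective variety. When that variety is a surface, which surface can it be? In "Moduli of Representations I. Projections from Quivers" (arXiv:1011.6106, 2010), Jiarui Fei considers one particular quiver with dimension vector for which the only GIT quotients that occur are $\mathbb P^1\times\mathbb P^1$ and the blow-ups of $\mathbb P^2$ at $n\le 4$ general points. The conjecture is that no other 2-dimensional GIT quotient occurs for any quiver without oriented cycles. These notes prove it. We begin with a case that needs almost nothing, and for that we first fix the language.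

**Setting.** The field $k$ is algebraically closed of characteristic $0$, and $Q$ is a finite quiver without oriented cycles; an arrow $a$ goes from $ta$ to $ha$. For a dimension vector $\alpha$ put
$$R=\operatorname{Rep}_\alpha(Q)=\bigoplus_a\operatorname{Hom}(k^{\alpha_{ta}},k^{\alpha_{ha}}),\qquad G=\operatorname{GL}_\alpha=\prod_v\operatorname{GL}_{\alpha_v},\qquad PG=G/k^*,$$
where $k^*$ is the group of scalars, which acts trivially on $R$. A weight $\sigma=(\sigma_v)$ is the character $g\mapsto\prod_v\det(g_v)^{\sigma_v}$, and we write $\sigma(\beta)=\sum_v\sigma_v\beta_v$. With $\operatorname{SI}_{n\sigma}=\operatorname{SI}_\alpha(Q)_{n\sigma}$ the semi-invariant polynomials of weight $n\sigma$, the moduli space is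
$$\operatorname{Mod}_\alpha^\sigma=\operatorname{Proj}\bigoplus_{n\ge0}\operatorname{SI}_{n\sigma}.$$
If $\sigma(\alpha)\neq0$, the scalars force $\operatorname{SI}_{n\sigma}=0$ for $n>0$ and the quotient is empty. So always $\sigma(\alpha)=0$. We also delete the vertices outside the support of $\alpha$.

**Standard facts (King).** With a suitable sign convention, a representation $V$ with $\sigma(\dim V)=0$ is $\sigma$-semistable (resp. stable) iff $\sigma(\dim V')\le0$ (resp. $<0$) for all proper nonzero subrepresentations $V'$. A point of $R$ is semistable iff some element of $\operatorname{SI}_{n\sigma}$, $n>0$, does not vanish there. The semistable representations $V$ with $\sigma(\dim V)=0$, of all dimension vectors, form an abelian finite-length category $\mathcal C_\sigma$, full in $\operatorname{rep}Q$, whose simple objects are the stable representations. So a stable $E$ has $\operatorname{End}E=k$, and $\operatorname{Hom}(E,E')=0$ for nonisomorphic stables. The map $R^{\sigma\text{-ss}}\to\operatorname{Mod}^\sigma_\alpha$ is a good quotient. The closed orbits in $R^{\sigma\text{-ss}}$ are the polystable representations (direct sums of stables),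 and these are the points of $\operatorname{Mod}_\alpha^\sigma$. The variety $\operatorname{Mod}_\alpha^\sigma$ is projective, irreducible, normal and unirational. On the open stable locus $PG$ acts freely with a geometric quotient.

**The Euler form.** Put
$$\langle\beta,\gamma\rangle=\sum_v\beta_v\gamma_v-\sum_a\beta_{ta}\gamma_{ha},\qquad q(\beta)=\langle\beta,\beta\rangle .$$
For representations $V,W$ there is the exact sequence
$$0\to\operatorname{Hom}(V,W)\to\bigoplus_v\operatorname{Hom}(V_v,W_v)\to\bigoplus_a\operatorname{Hom}(V_{ta},W_{ha})\to\operatorname{Ext}^1(V,W)\to0,\tag{1}$$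
with middle map $(f_v)\mapsto(f_{ha}V_a-W_af_{ta})_a$. So $\langle\dim V,\dim W\rangle=\dim\operatorname{Hom}(V,W)-\dim\operatorname{Ext}^1(V,W)$. In particular $\langle\dim E,\dim E'\rangle\le0$ for nonisomorphic stables. Also, $\operatorname{Ext}^2=0$ in $\operatorname{rep}Q$ (the category is hereditary). If $\gamma$ has a $\sigma$-stable representation, counting dimensions on the stable locus gives
$$\dim\operatorname{Mod}^\sigma_\gamma=\dim R_\gamma-\dim PG_\gamma=1-q(\gamma)\ge0.\tag{2}$$

**Example (Kronecker quiver).** Take two arrows $1\rightrightarrows2$ and $\sigma=(1,-1)$. A representation of dimension $\delta=(1,1)$ is a pair $(a,b)\in k^2$. The only possible destabilizing subrepresentation is $(1,0)$, present iff $a=b=0$, and $(0,1)$ has weight $-1$. So semistable means $(a,b)\ne0$, everything semistable is stable, and $\operatorname{Mod}_\delta^\sigma=\mathbb P^1$, in agreement with $q(\delta)=1+1-2=0$. Now take $\alpha=(2,2)$, with $q(\alpha)=0$. Direct sum gives a map $\mathbb P^1\times\mathbb P^1\to\operatorname{Mod}^\sigma_{(2,2)}$ with finite fibres, so the target has dimension $\ge2$. If there were a stable representation of dimension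 $(2,2)$, the dimension would be $1$ by (2). So every polystable point is a sum of two stables of dimension $(1,1)$, that is, an unordered pair of points of $\mathbb P^1$. This suggests $\operatorname{Mod}^\sigma_{(2,2)}=\operatorname{Sym}^2\mathbb P^1=\mathbb P^2$. For the disjoint union of two Kronecker quivers with all dimensions $1$ we get $\mathbb P^1\times\mathbb P^1$. The lemma below turns these pictures into a proof.

**Lemma 1.** Let $d=\dim\operatorname{Mod}^\sigma_\alpha$.

(a) If $d=1$: $\operatorname{Mod}_\alpha^\sigma\cong\mathbb P^1$. There are $\delta$ with $q(\delta)=0$ having a $\sigma$-stable representation, and a fixed direct sum $E=\bigoplus E_i^{m_i}$ of $\sigma$-stables with $q(\dim E_i)=1$, such that $V\mapsto V\oplus E$ is an isomorphism $\operatorname{Mod}^\sigma_\delta\to\operatorname{Mod}_\alpha^\sigma$.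

(b) If $d=2$: $\operatorname{Mod}_\alpha^\sigma$ is $\mathbb P^1\times\mathbb P^1$, or $\mathbb P^2$, or isomorphic to $\operatorname{Mod}_\gamma^\sigma$ where $q(\gamma)=-1$ and $\gamma$ has a $\sigma$-stable representation.

**Step 1: the moduli space is the image of a finite direct sum map.** For each decomposition $\alpha=\gamma_1+\dots+\gamma_l$ into dimension vectors having $\sigma$-stables, direct sum gives a morphism $\prod_i\operatorname{Mod}^\sigma_{\gamma_i}\to\operatorname{Mod}^\sigma_\alpha$: the composite $\prod R_{\gamma_i}^{\sigma\text{-ss}}\to R_\alpha^{\sigma\text{-ss}}\to\operatorname{Mod}^\sigma_\alpha$ is invariant under $\prod\operatorname{GL}_{\gamma_i}$, so it factors through the quotient. The morphism is proper. It is quasi-finite by Krull–Schmidt, since a polystable representation can be distributed over $l$ summands in only finitely many ways. So it is finite. Every polystable point lies in one of these images. They are finitely many closed sets covering an irreducible variety, so one of the maps is onto; fix it. Comparing dimensions with (2), $\sum_i(1-q(\gamma_i))=d$ with all terms $\ge0$. If $q(\gamma_i)=1$, then $\operatorname{Mod}^\sigma_{\gamma_i}$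 is a point, given by one stable representation. Let $E$ be the sum of these. The remaining $\gamma_i$ are one $\delta$ with $q(\delta)=0$ if $d=1$. If $d=2$, they are either one $\gamma$ with $q(\gamma)=-1$ or two vectors $\gamma_1,\gamma_2$ with $q=0$.

**Step 2: one remaining vector.** The map $V\mapsto V\oplus E$ is finite and, by Krull–Schmidt, bijective. In characteristic $0$ it is therefore birational, and a finite birational morphism onto a normal variety is an isomorphism. When $d=1$, the target is a normal projective unirational curve, which is $\mathbb P^1$ by Lüroth. This proves (a) and the third alternative of (b). The same use of Lüroth shows $\operatorname{Mod}_\delta^\sigma\cong\mathbb P^1$ whenever $q(\delta)=0$ and $\delta$ has stables.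

**Step 3: two remaining vectors.** Let $V_i\in\operatorname{Mod}^\sigma_{\gamma_i}$ be stable, and suppose $V_1\oplus V_2\oplus E\cong V_1'\oplus V_2'\oplus E$ with $V_i'$ polystable of dimension $\gamma_i$. Cancel $E$. Then $V_1'\oplus V_2'$ has exactly two stable summands, so each $V_i'$ is stable and $\{V_1',V_2'\}=\{V_1,V_2\}$. If $\gamma_1\ne\gamma_2$, then $V_i'\cong V_i$. So the general fibre of the finite surjective map $\mathbb P^1\times\mathbb P^1\to\operatorname{Mod}_\alpha^\sigma$ is one point, the map is birational, and by normality of the target it is an isomorphism. If $\gamma_1=\gamma_2$, the map factors through $\operatorname{Sym}^2\mathbb P^1=\mathbb P^2$, the induced finite map from $\operatorname{Sym}^2\mathbb P^1$ has one-point general fibre, and again it is an isomorphism. $\square$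

So if the two parameters of a generic point sit on two different stable summands, the conjecture holds with $\mathbb P^2$ and $\mathbb P^1\times\mathbb P^1$ as the only outcomes.

## 2. A stable generic point: $q(\alpha)=-1$

What changes when both parameters belong to one stable representation? Then $\operatorname{Mod}_\alpha^\sigma$ is no longer assembled from curves, and $q(\alpha)=-1$. Two small cases can be done by hand. For three arrows $1\to2$ with $\alpha=(1,1)$, $\sigma=(1,-1)$, semistable means that the triple of scalars is nonzero, so we get $\mathbb P^2$, with $q=2-3=-1$. For $1\rightrightarrows2\rightrightarrows3$ with $\alpha=(1,1,1)$ and $\sigma=(1,0,-1)$, we have $q=3-4=-1$. Let $a,b\in k^2$ be the pairs of scalars on the two double arrows. If $a=0$, then $(1,0,0)$ is a subrepresentation of weight $1$; if $b=0$, then $(1,1,0)$ is one. If both are nonzero, the only proper nonzero subrepresentations are $(0,1,1)$ and $(0,0,1)$, of weight $-1$. So all semistables are stable and the quotient is $\mathbb P^1\times\mathbb P^1$. In both cases the answer is on the list. The full statement is the following.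

**Theorem.**

1. If $\dim \operatorname{Mod}_\alpha^\sigma(Q)=2$, then $\operatorname{Mod}_\alpha^\sigma(Q)$ is a smooth del Pezzo surface of degree $\ge5$. That is, it is $\mathbb P^1\times\mathbb P^1$ or the blow-up of $\mathbb P^2$ at $n\le4$ distinct points, no three collinear.
2. All six surfaces occur, already for the 5-subspace quiver with $\alpha=(2;1,1,1,1,1)$.
3. If $q(\delta)=0$ and $\delta$ has a $\sigma$-stable representation, then $\operatorname{Mod}^\sigma_\delta\cong\mathbb P^1$, and at most $3$ of its points are not $\sigma$-stable. The bound $3$ is sharp.

Here $\sigma$ may be any weight, including one with strictly semistable points. The weight with strictly semistable points is the first worry, since the quotient could be singular there. So we begin with the local structure.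

## 3. Local quivers and smoothness

**Luna's slice theorem, as we use it.** Let $M$ be a smooth affine variety with an action of a reductive group $G$, let $x\in M$ have closed orbit and stabilizer $H$, and let $N=T_xM/T_x(Gx)$. There is a locally closed affine $H$-stable $S\ni x$ with étale maps $G\times^HS\to M$ and $S\to N$ (equivariant, $x\mapsto0$) such that the induced maps $S/\!/H\to M/\!/G$ and $S/\!/H\to N/\!/H$ are étale and the squares are cartesian. Here $G\times^HS$ is the quotient of $G\times S$ by $h\cdot(g,s)=(gh^{-1},hs)$.

**The local quiver.** Let $x\in R^{\sigma\text{-ss}}$ be polystable, $W=\bigoplus_iE_i\otimes k^{m_i}$ with pairwise nonisomorphic stable $E_i$, $m_i>0$, and let $p$ be its image. Choose $h\in\operatorname{SI}_{a\sigma}$, $a>0$, with $h(x)\ne0$. Then $R_h$ is affine, $R_h/\!/G$ is an affine open neighbourhood of $p$, and $Gx$ is closed in $R_h$, so Luna's theorem applies. The stabilizer is $H=\operatorname{Aut}W=\prod\operatorname{GL}_{m_i}$. The tangent space of the orbit is the image of the middle map of (1) for the pair $(W,W)$, so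
$$N=\operatorname{Ext}^1(W,W)=\bigoplus_{i,j}\operatorname{Ext}^1(E_i,E_j)\otimes\operatorname{Hom}(k^{m_i},k^{m_j})=\operatorname{Rep}_m(Q_x),$$
where the **local quiver** $Q_x$ has vertices $i$ and $\dim\operatorname{Ext}^1(E_i,E_j)=\delta_{ij}-\langle\dim E_i,\dim E_j\rangle$ arrows $i\to j$. It may have loops and oriented cycles. Expanding $q(\alpha)$ with $\alpha=\sum m_i\dim E_i$ gives $q_{Q_x}(m)=q(\alpha)$.

Three consequences will be used. First, $\widehat{\mathcal O}_{\operatorname{Mod},p}\cong\widehat{\mathcal O}_{N/\!/H,0}$. Second, the fibre of $R^{\sigma\text{-ss}}\to\operatorname{Mod}_\alpha^\sigma$ over $p$ is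
$$G\times^H\operatorname{Null}(N),\qquad\operatorname{Null}(N)=\text{fibre over }0\text{ of }N\to N/\!/H.\tag{3}$$
Third, suppose $\alpha$ has a $\sigma$-stable representation. Then stable points are dense, so the open image of $S/\!/H\to R_h/\!/G$ contains one. The fibre over it is a single orbit with stabilizer $k^*$. By the cartesian squares it corresponds to a closed $H$-orbit in $S$, and then in $N$, with stabilizer $k^*$. Closed orbits in $\operatorname{Rep}_m(Q_x)$ are the semisimple representations, and the stabilizer is the automorphism group. So there is *a simple representation $T$ of $Q_x$ of dimension $m$*.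

**Example.** Take the 4-subspace quiver (four sources, one sink), $\delta=(2;1,1,1,1)$, the first entry being the sink, and $\sigma=(-2;1,1,1,1)$. A representation is four vectors in $k^2$. The representations $E_1$ of dimension $(1;1,1,0,0)$ and $E_2$ of dimension $(1;0,0,1,1)$, with nonzero maps, are stable. Indeed, a proper nonzero subrepresentation either contains the line at the sink and has weight $\le-2+1<0$, or does not contain it and is zero because the maps are nonzero. Here $q(\dim E_i)=1+2-2=1$ and $\langle\dim E_1,\dim E_2\rangle=1-2=-1=\langle\dim E_2,\dim E_1\rangle$. So the local quiver at $E_1\oplus E_2$ has no loops, one arrow each way and $m=(1,1)$: an oriented cycle of length $2$.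

**Counting.** Put $in_i=\sum_{ha=i}m_{ta}$ and $out_i=\sum_{ta=i}m_{ha}$ (sums over arrows of $Q_x$, loops included), and $s_i=in_i+out_i-2m_i$. Since $\sum_im_i\,in_i=\sum_am_{ta}m_{ha}=\sum_im_i\,out_i$,
$$-2q(m)=\sum_im_is_i.\tag{4}$$
Suppose a quiver has at least two vertices and a simple representation $T$ of dimension $m$ with all $m_i>0$. We need three observations.

First, the quiver is strongly connected, because the subrepresentation generated by $T_i$ is all of $T$. Second, at a loopless vertex $i$ we have $in_i\ge m_i$ and $out_i\ge m_i$. For the image $I\subset T_i$ of all incoming maps together with all $T_j$, $j\ne i$, is a nonzero subrepresentation, so $I=T_i$. The common kernel of the outgoing maps at $i$ is a subrepresentation living only at $i$, hence proper, hence $0$. Third, at a vertex with loops $s_i\ge2$: a loop contributes $m_i$ to each of $in_i,out_i$, and by strong connectedness there are also an arrow from another vertex and an arrow to another vertex.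

**Lemma 2 (case $q=0$).** Let $q(\delta)=0$ and let $\delta$ have $\sigma$-stables. A nonstable point of $\operatorname{Mod}^\sigma_\delta$ is $E_1\oplus\dots\oplus E_r$, $r\ge2$, with pairwise nonisomorphic stable $E_i$, and the local quiver is an oriented cycle of length $r$. With $e_i=\dim E_i$, $i\in\mathbb Z/r$ suitably ordered: $\operatorname{Ext}^1(E_i,E_i)=0$ and $\langle e_i,\delta\rangle=\langle\delta,e_i\rangle=0$. For $\emptyset\ne A\subsetneq\mathbb Z/r$ and $e_A=\sum_{i\in A}e_i$,
$$q(e_A)=|A|-\#\{i\in A:i+1\in A\}>0.\tag{5}$$

*Proof.* If $Q_x$ has one vertex with $l$ loops, then $m^2(1-l)=0$, so $l=1$. A simple $k[t]$-module has dimension $1$, so $m=1$ and the point is stable. So at a nonstable point there are at least two vertices. By the observations all $s_i\ge0$, and by (4) $\sum m_is_i=0$. So all $s_i=0$, all vertices are loopless, and $in_i=out_i=m_i$. An arrow $j\to i$ gives $m_j\le in_i=m_i$. By strong connectedness all $m_i$ equal some $c$. Then $in_i=out_i=c$ says that each vertex has exactly one arrow in and one arrow out, so $Q_x$ is an oriented cycle. An eigenvector of the composite once around the cycle generates a nonzero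 subrepresentation of $T$ of dimension $\le1$ at each vertex. As $T$ is simple, $c=1$. Orient the cycle as $i\to i+1$. There are no loops, so $\operatorname{Ext}^1(E_i,E_i)=0$. From $\langle e_i,e_j\rangle=\delta_{ij}-\#\{i\to j\}$ we get $\langle e_i,\delta\rangle=1-1=0=\langle\delta,e_i\rangle$ and the formula in (5). It is positive because a proper nonempty $A$ contains some $i$ with $i+1\notin A$. $\square$

**Lemma 3.** Every 2-dimensional $\operatorname{Mod}_\alpha^\sigma$ is smooth (strictly semistable points allowed).

**Step 1: what has to be shown.** By Lemma 1 we may assume $q(\alpha)=-1$ and that $\alpha$ has $\sigma$-stables. We show that $N/\!/H\cong\mathbb A^2$ at every point. We have a simple representation $T$ of $Q_x$ of dimension $m$ with $q(m)=-1$.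

**Step 2: removing a tight vertex.** Suppose a loopless vertex $i$ has $in_i=m_i$ or $out_i=m_i$. Since $m_i>0$, there are other vertices. Put $A=\bigoplus_{ha=i}T_{ta}$ and $B=\bigoplus_{ta=i}T_{ha}$, of dimensions $in_i$ and $out_i$. By the fundamental theorems for $\operatorname{GL}_{m_i}$,
$$\bigl(\operatorname{Hom}(A,T_i)\times\operatorname{Hom}(T_i,B)\bigr)/\!/\operatorname{GL}_{m_i}=\{\operatorname{rank}\le m_i\}\subset\operatorname{Hom}(A,B).$$
This is all of $\operatorname{Hom}(A,B)$, because $\min(\dim A,\dim B)\le m_i$. So $N/\!/H\cong\operatorname{Rep}_{m'}(Q')/\!/\operatorname{GL}_{m'}$, where in $Q'$ the vertex $i$ is removed and each path $j\to i\to l$ becomes an arrow $j\to l$. Two properties survive.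

The form: the terms of $q(m)$ involving $i$ are $m_i^2-m_i\,in_i-m_i\,out_i$, and the new arrows contribute $-in_i\,out_i$ to $q'(m')$. So $q(m)-q'(m')=(m_i-in_i)(m_i-out_i)=0$.

Simplicity: let $T''\neq0$ be a subrepresentation of the restriction of $T$ to $Q'$. The subrepresentation of $T$ generated by $T''$ equals $T''$ away from $i$, since leaving and returning through $i$ is an arrow of $Q'$. It is all of $T$, so $T''$ is the whole restriction.

**Step 3: termination.** Iterate until only one vertex remains, or every loopless vertex has $in_i>m_i$ and $out_i>m_i$. In the second case, with at least two vertices, every vertex has $s_i\ge2$, so $2=-2q=\sum m_is_i\ge4$, a contradiction. So one vertex remains, with $m^2(1-l)=-1$. Then $m=1$ and $l=2$, $\operatorname{GL}_1$ acts trivially on $k^2$, and the quotient is $\mathbb A^2$. $\square$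

For instance, two vertices with $m=(1,1)$, two arrows $a_1,a_2$ from $1$ to $2$ and one arrow $b$ back have $q=-1$ and invariants $a_1b,a_2b$. With two arrows each way, $q=-2$, no vertex is tight, and the invariants $a_ib_j$ form the cone $\{\operatorname{rank}\le1\}$ of $2\times2$ matrices, which is singular at $0$. So the value $q=-1$ matters in Lemma 3.

## 4. Every contraction is again a quiver moduli space

From now on $q(\alpha)=-1$ and $\alpha$ has $\sigma$-stables. We resolve the strictly semistable points by perturbing the weight, and then study the contractions of the perturbed space.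

**Step 1: a generic perturbation.** If $\alpha=c\beta$ then $c^2\mid q(\alpha)$, so $\alpha$ is indivisible, and no $\beta$ with $0\ne\beta\lneq\alpha$ is proportional to $\alpha$. So there is an integral weight $\eta$ with $\eta(\alpha)=0$ and $\eta(\beta)\ne0$ for all these finitely many $\beta$. Put $\sigma'=N\sigma+\eta$ with $N>\max_{\beta\le\alpha}|\eta(\beta)|$. If $\sigma(\beta)\ne0$, then $\sigma'(\beta)$ has the sign of $\sigma(\beta)$; if $\sigma(\beta)=0$, then $\sigma'(\beta)=\eta(\beta)\ne0$. Hence every $\sigma'$-semistable representation is $\sigma'$-stable, $R^{\sigma'\text{-ss}}\subset R^{\sigma\text{-ss}}$, and $\sigma$-stable implies $\sigma'$-stable. Let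
$$U=R^{\sigma'\text{-ss}}=R^{\sigma'\text{-s}},\qquad X'=\operatorname{Mod}^{\sigma'}_\alpha=U/PG.$$
Here $U\to X'$ is a principal $PG$-bundle, and $X'$ is a smooth projective surface, unirational, hence rational by Castelnuovo. The induced morphism $X'\to\operatorname{Mod}_\alpha^\sigma$ is an isomorphism over the stable locus $R^{\sigma\text{-s}}/PG$, so it is birational.

**Step 2: line bundles on $X'$ are weights.** By descent $\operatorname{Pic}X'=\operatorname{Pic}^{PG}(U)$, and $\operatorname{Pic}U=0$ as $U$ is open in an affine space. A linearization of the trivial bundle is a cocycle $c\in\mathcal O(PG\times U)^*$. By Rosenlicht's theorem on units of products, $c(g,u)=\chi(g)\varphi(u)$ with units $\chi,\varphi$ and $\chi(1)=1$. From $c(1,u)=1$ we get $\varphi=1$, and the cocycle condition makes $\chi$ a character of $PG$. So every line bundle on $X'$ is $L_\tau$ for a weight $\tau$ with $\tau(\alpha)=0$, and $H^0(X',L_\tau)=\mathcal O(U)_\tau$, the semi-invariants of weight $\tau$ on $U$.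

Moreover $\mathcal O(U)=k[R][1/f]$, where $f$ is the product of the equations of the divisorial components of $R\setminus U$ (components of codimension $\ge2$ do not change the functions). As $G$ is connected, it preserves each component, so $f$ is a semi-invariant, of weight $w$ say. Scalars act trivially on $R$, so $w(\alpha)=0$.

**Step 3: nef line bundles on $X'$ are semiample.** $\operatorname{Pic}X'=N^1(X')$ is free of finite rank, as $X'$ is a smooth projective rational surface. Lift a basis to weights spanning a group $\Lambda$ of characters. A Cox ring of $X'$ is $\bigoplus_{\tau\in\Lambda}\mathcal O(U)_\tau$. It is the ring of invariants of a diagonalizable group (the subgroup of the torus $G/\prod\operatorname{SL}_{\alpha_v}$ annihilated by $\Lambda$) acting on $\mathcal O(U)^{\prod\operatorname{SL}_{\alpha_v}}=\bigoplus_\tau\mathcal O(U)_\tau$. Since $\mathcal O(U)=k[R][1/f]$ is finitely generated and these groups are reductive, the Cox ring is finitely generated. By Hu–Keel (*Mori dream spaces and GIT*, 2000), $\operatorname{Nef}(X')$ is generated by finitely many semiample classes. So every nef line bundle is semiample and the dual cone $\overline{NE}(X')$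 is rational polyhedral.

**Lemma 4.** Let $D=L_\tau$ be semiample with contraction $\varphi:X'\to Y=\operatorname{Proj}\bigoplus_nH^0(X',nD)$. Then there is a weight $\sigma_D$ with $U\subset R^{\sigma_D\text{-ss}}$ and $Y\cong\operatorname{Mod}_\alpha^{\sigma_D}$ compatibly with the maps from $U$.

*Proof.* The sections of $nD$ are functions on $U$ that may have poles along $f=0$; we clear the poles by twisting. The ring $S=\bigoplus_n\mathcal O(U)_{n\tau}$ is finitely generated since $D$ is semiample. As $S_0=k$, it has generators $F_i\in S_{n_i}$ with $n_i>0$. Choose an integer $c\ge0$ with $F_if^{cn_i}\in k[R]$ for all $i$. Then $F\mapsto Ff^{cn}$ is a bijection $S_n\to\operatorname{SI}_{n(\tau+cw)}$. It lands in $k[R]$, because $F$ is a combination of monomials $\prod F_i^{a_i}$ with $\sum a_in_i=n$. Division by $f^{cn}$ is the inverse. These bijections are multiplicative, so with $\sigma_D=\tau+cw$ we get $Y\cong\operatorname{Mod}_\alpha^{\sigma_D}$. For $u\in U$, some $F\in S_n$, $n>0$, has $F(u)\ne0$. As $f$ is a unit on $U$, $(Ff^{cn})(u)\ne0$, so $u$ is $\sigma_D$-semistable. The two maps $U\to Y$ agree because $F'/F=(F'f^{cn})/(Ff^{cn})$ for $F,F'\in S_n$.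 $\square$

**Proposition 5.** $X'$ is $\mathbb P^2$, $\mathbb P^1\times\mathbb P^1$, or the blow-up of $\mathbb P^2$ at $1\le r\le8$ distinct points, and it is del Pezzo.

*Proof.* Let $\rho=\rho(X')$, let $\mathcal R$ be an extremal ray of $\overline{NE}(X')$, and let $D$ be a nef line bundle with $D^\perp\cap\overline{NE}=\mathcal R$; it exists because the cone is rational polyhedral. By Step 3 it is semiample. We treat the possible values of $D^2\ge0$.

*(i) $D^2>0$.* The contraction $\varphi:X'\to Y$ is birational and contracts exactly the irreducible curves $C$ with $D\cdot C=0$. There is such a curve; otherwise $\varphi$ would be finite, $D$ ample and $D^\perp\cap\overline{NE}=0$. The contracted curves have classes in $\mathcal R$ and negative self-intersection. Two distinct ones would be positively proportional, hence would have negative intersection number, which is impossible. So there is exactly one, $C$, and it spans $\mathcal R$. By Lemma 4, $Y$ is a 2-dimensional quiver moduli space, so by Lemma 3 it is smooth. A birational morphism of smooth projective surfaces contracting exactly one irreducible curve is the blow-up of one point. So $C$ is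 a $(-1)$-curve.

*(ii) $D^2=0$, $D\not\equiv0$.* Then $Y$ is a curve, $D$ is numerically a positive multiple of a fibre class $F$ of $\varphi$, and $\mathcal R=\mathbb R_{\ge0}F$. The facet $\mathcal R^\perp\cap\operatorname{Nef}$ has dimension $\rho-1$. Any $L$ in it has $L\cdot D=0$ and $L^2\ge0$. By the Hodge index theorem the form on $D^\perp$ is negative semidefinite with radical spanned by $D$, so $L$ is proportional to $D$. Hence $\rho-1\le1$, that is, $\rho\le2$.

*(iii) $D\equiv0$.* Then $\overline{NE}=\mathcal R$ and $\rho=1$.

If $\rho\ge3$, all extremal rays are therefore spanned by $(-1)$-curves, on which $-K$ has degree $1$. So $-K$ is positive on $\overline{NE}\setminus0$, and it is ample by Kleiman; the classification of del Pezzo surfaces gives a blow-up of $\mathbb P^2$ at $2\le r\le8$ distinct points. If $\rho=1$, the rational surface $X'$ is $\mathbb P^2$. If $\rho=2$, $X'$ is a Hirzebruch surface $\mathbb F_n$. For $n\ge1$ the negative section spans an extremal ray. Its $D$ is not numerically trivial as $\rho=2$, and it does not have $D^2=0$, because in (ii) the ray is spanned by a class of square $0$. So $D^2>0$, by (i) the section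 is a $(-1)$-curve, and $n=1$. Both $\mathbb F_0=\mathbb P^1\times\mathbb P^1$ and $\mathbb F_1=\operatorname{Bl}_1\mathbb P^2$ are del Pezzo. $\square$

**Where smoothness is used up.** The bound here is $r\le8$, and we need $r\le4$. Lemma 3 cannot help further. On any del Pezzo surface, an irreducible curve $C$ with $C^2<0$ has $C^2\le-1$, $K\cdot C\le-1$ and $C^2+K\cdot C\ge-2$, so it is a $(-1)$-curve. If $D^2>0$, the curves contracted by $D$ span a negative definite lattice, so two distinct ones satisfy $(C_1+C_2)^2=-2+2C_1\cdot C_2<0$, that is, $C_1\cdot C_2=0$. So every birational contraction of $\operatorname{Bl}_r\mathbb P^2$, $5\le r\le8$, blows down disjoint $(-1)$-curves and is smooth. Only the contractions onto *curves* are left to test. By Lemma 4 they are one-dimensional quiver moduli, which Lemma 1(a) and Lemma 2 describe.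

## 5. Reducible fibres of pencils

In the setting of Section 4, let $D$ be semiample with contraction $\pi:X'\to\mathbb P^1$ onto a curve, and let $\sigma_0=\sigma_D$ be as in Lemma 4. Thus $U\subset R^{\sigma_0\text{-ss}}$ and $\pi$ is induced by this inclusion, with target $\operatorname{Mod}_\alpha^{\sigma_0}$. By Lemma 1(a), the points of $\operatorname{Mod}_\alpha^{\sigma_0}$ are
$$V\oplus\bigoplus_iS_i^{m_i},\qquad V\in\operatorname{Mod}_\delta^{\sigma_0},\quad q(\delta)=0,\quad q(\dim S_i)=1,\tag{6}$$
with fixed pairwise nonisomorphic $\sigma_0$-stables $S_i$. Call a point *special* if $V$ is not $\sigma_0$-stable. There are finitely many special points, since stables are dense.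

**Lemma 6.** If the general fibre of $\pi$ is irreducible, then the fibres of $\pi$ over nonspecial points are irreducible.

The plan is to compute the fibre from the slice (3) and to see that for nonspecial points the slice data do not depend on the point.

**Step 1: the fibre upstairs.** Let $p$ be any point, $F_p\subset R^{\sigma_0\text{-ss}}$ the reduced fibre over $p$, and $h\in\operatorname{SI}_{b\sigma_0}$, $b>0$, nonvanishing at the polystable orbit over $p$. Every orbit in $F_p$ has that orbit in its closure, so $h$ vanishes nowhere on $F_p$. Hence $F_p$ is closed in the affine variety $R_h$.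

**Step 2: $U\cap F_p$ can be recognized on $F_p$ alone.** We claim that $u\in F_p$ lies in $U$ iff some semi-invariant $t\in k[F_p]$ of weight $n\sigma'$, $n>0$, has $t(u)\ne0$. If $u\in U$, restrict an element of $\operatorname{SI}_{n\sigma'}$ not vanishing at $u$. Conversely, let $t$ be given. As $G$ is reductive, $t$ extends to a semi-invariant $s/h^l$ on $R_h$ with $l\ge0$ and $s\in\operatorname{SI}_\mu$, $\mu=n\sigma'+lb\sigma_0$. So $u$ is $\mu$-semistable, and it suffices to show $R^{\mu\text{-ss}}=U$. Points of $U$ are $\sigma'$-stable and $\sigma_0$-semistable, so all proper nonzero subrepresentations have negative $\mu$-weight and the points are $\mu$-stable. Hence $X'=U/PG$ is an open subset of the irreducible $\operatorname{Mod}_\alpha^\mu$. Being complete, it is also closed, so it is everything. The fibre of $R^{\mu\text{-ss}}\to\operatorname{Mod}_\alpha^\mu$ over a stable point is one orbit, so $R^{\mu\text{-ss}}=U$.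

**Step 3: passing to the slice.** By (3), $F_p=G\times^HZ$ with $Z=\operatorname{Null}(N)_{\rm red}$. Restriction to $Z$ identifies semi-invariants of weight $n\sigma'$ on $F_p$ with $H$-semi-invariants of weight $n\sigma'|_H$ on $Z$. So by Step 2, $U\cap F_p=G\times^HZ^{ss}$, where $Z^{ss}$ is the set of points of $Z$ at which some $H$-semi-invariant of weight $n\sigma'|_H$, $n>0$, does not vanish. Now $U\cap F_p$ is the preimage of $\pi^{-1}(p)$ under the principal bundle $U\to X'$ with connected group $PG$, and $G\times Z^{ss}\to G\times^HZ^{ss}$ is a principal bundle with connected group $H$. As $G$ is connected too, $\pi^{-1}(p)$, $U\cap F_p$ and $Z^{ss}$ have the same number of irreducible components.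

**Step 4: independence of $p$.** Let $p$ be nonspecial. Then $V$ is stable, and $V\not\cong S_i$ because $q(\delta)=0\ne1$. So $H=k^*\times\prod\operatorname{GL}_{m_i}$. The local quiver, hence the $H$-module $N$, is determined by the values of the Euler form on $\delta$ and the $\dim S_i$. The character is $\sigma'|_H:(g_0,g_i)\mapsto g_0^{\sigma'(\delta)}\prod_i\det(g_i)^{\sigma'(\dim S_i)}$. None of this depends on $p$. So all fibres over nonspecial points have the same number of components, and the number is $1$ because the general fibre is irreducible. $\square$

**What this asks for.** Suppose $X'$ is the blow-up of $\mathbb P^2$ at $r$ distinct points $p_1,\dots,p_r$, no three collinear. Let $H$ now denote the pullback of a line and $E_j$ the exceptional curves. The lines through $p_1$ give the base point free class $D=H-E_1$ and $\pi:X'\to\mathbb P^1$. Its general fibre is $\mathbb P^1$, and its reducible fibres are $E_j+(H-E_1-E_j)$, $j=2,\dots,r$, over distinct points. By Lemma 6, all $r-1$ of these points are special. So $r\le4$ follows as soon as an isotropic curve $\operatorname{Mod}_\delta^{\sigma_0}$ never has four special points.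

## 6. An isotropic curve has at most three special points

**Proposition 7.** Let $q(\delta)=0$ and let $\delta$ have a $\sigma_0$-stable representation. Then at most $3$ points of $\operatorname{Mod}^{\sigma_0}_\delta\cong\mathbb P^1$ are not stable.

Suppose there are distinct special points $p_1,\dots,p_4$. For a special point $p$ let $I_p$ be the set of its stable summands, described by Lemma 2, and put $I_j=I_{p_j}$.

**Step 1: different special points share no summand.** Suppose $p\ne p'$ and $I_p\cap I_{p'}\ne\emptyset$. Put $A=I_p\setminus I_{p'}$ and $B=I_{p'}\setminus I_p$. Removing the common summands from $\delta$ gives $e_A=e_B$. If $A$ were empty, then $e_B=0$, so $B$ would be empty and $p=p'$. Also $A\ne I_p$. So (5) applies and $0<q(e_A)=\langle e_A,e_B\rangle\le0$; the last inequality holds because $e_A$ and $e_B$ are sums over mutually nonisomorphic stables. This is a contradiction. A stable representation of dimension $\delta$ is in no $I_p$, for dimension reasons.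

**Step 2: summands at different special points are orthogonal.** Let $E\in I_j$ have dimension $e$, and let $l\ne j$. The numbers $\langle e,e'\rangle$, with $e'$ running over the dimension vectors of the elements of $I_l$, are $\le0$ by Step 1 and sum to $\langle e,\delta\rangle=0$. So all vanish. Since also $\operatorname{Hom}(E,E')=0$, we get $\operatorname{Ext}^1(E,E')=0$ for all $E'\in I_l$.

**Why the Euler form alone does not suffice.** With $(u,v)=\langle u,v\rangle+\langle v,u\rangle$ and one $e_j$ from each $I_j$, we now know $(e_j,e_l)=2\delta_{jl}$ and $(\delta,\delta)=(\delta,e_j)=0$. So $c\delta+\sum b_je_j$ has square $2\sum b_j^2$. This is a consistent semidefinite form for any number of special points. The vectors $e_j$ do not see each other, and we need a further class that meets all of them. Such a class comes from the whole family over $\mathbb P^1$: we take global sections of a twist of the universal family. This produces exceptional objects $X_n$ with $\langle [X_n],e_j\rangle=1$ for every $j$, and then the hereditary category around them will be too small to exist.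

**Step 3: a universal family over $\mathbb P^1$.** Choose $\eta$ with $\eta(\delta)=0$ and $\eta(\beta)\ne0$ for all $0\ne\beta\lneq\delta$ not proportional to $\delta$. Let $\sigma''=N\sigma_0+\eta$ with $N>\max_{\beta\le\delta}|\eta(\beta)|$. As in Section 4, $\sigma''$-semistables of dimension $\delta$ are $\sigma_0$-semistable, and $\sigma_0$-stables are $\sigma''$-stable. We check that every $\sigma''$-semistable $W$ of dimension $\delta$ is $\sigma''$-stable. If $0\ne W'\subsetneq W$ has $\sigma''(\dim W')=0$, then $\sigma_0(\dim W')=0=\eta(\dim W')$ by the choice of $N$, so $W'$ is a subobject of $W$ in $\mathcal C_{\sigma_0}$. Then $W$ is not $\sigma_0$-stable, and by Lemma 2 applied to the associated polystable point, $\dim W'=e_A$ with $A$ proper nonempty. Since $q(e_A)>0$, $e_A$ is not proportional to $\delta$, so $\eta(e_A)\ne0$, a contradiction.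

So $\operatorname{Mod}_\delta^{\sigma''}\to\operatorname{Mod}_\delta^{\sigma_0}$ is a birational morphism of normal projective curves, hence an isomorphism of $\mathbb P^1$'s, and $R_\delta^{\sigma''\text{-s}}\to\mathbb P^1$ is a principal $PG_\delta$-bundle. The obstruction to lifting it to a $\operatorname{GL}_\delta$-torsor lies in $H^2_{\text{ét}}(\mathbb P^1,\mathbb G_m)=0$. The vector bundles associated with the lifted torsor form a universal family $\mathcal U=(\mathcal U_v,\varphi_a)$ of vector bundles and bundle maps on $\mathbb P^1$, with fibres $V_t$. The $V_t$ are pairwise nonisomorphic and $\sigma''$-stable, so $\operatorname{End}V_t=k$ and $\operatorname{Hom}(V_s,V_t)=0$ for $s\ne t$. As $q(\delta)=0$, it follows that $\operatorname{Ext}^1(V_s,V_t)=0$ for $s\ne t$ and $\dim\operatorname{Ext}^1(V_t,V_t)=1$. Since $T_t(R_\delta^{\sigma''\text{-s}}/PG_\delta)=R_\delta/\mathfrak g\cdot V_t=\operatorname{Ext}^1(V_t,V_t)$, where $\mathfrak g$ is the Lie algebra of $\operatorname{GL}_\delta$, the Kodaira–Spencer map is an isomorphism. Concretely, for a local coordinate $z$ at $t$ the extension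
$$0\to V_t\to\mathcal U|_{k[z]/z^2}\to V_t\to0\tag{7}$$
has a nonzero class $\xi\in\operatorname{Ext}^1(V_t,V_t)$.

*Example.* For the Kronecker quiver and $\delta=(1,1)$ the family is $\mathcal O\rightrightarrows\mathcal O(1)$ with the two maps given by the homogeneous coordinates.

**Step 4: the family resolves the diagonal.** On $\mathbb P^1\times\mathbb P^1$ consider
$$d:\mathcal K^0=\bigoplus_v\mathcal U_v^*\boxtimes\mathcal U_v\to\mathcal K^1=\bigoplus_a\mathcal U_{ta}^*\boxtimes\mathcal U_{ha}$$
given by the formula of (1). The ranks are equal as $q(\delta)=0$. At $(s,t)$ the map computes $\operatorname{Hom}$ and $\operatorname{Ext}^1$ of $(V_s,V_t)$. So $d$ is an isomorphism off the diagonal $\Delta$ and drops rank by exactly one on $\Delta$, and $\det d$ has divisor $m\Delta$ with $m\ge1$.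

We show $m=1$. The curve $\{t\}\times\mathbb P^1$ meets $\Delta$ transversally, so near $t$ the restriction of $d$ to it has Smith form $\operatorname{diag}(1,\dots,1,z^m)$. Taking the kernel over $k[z]/z^2$ gives $\dim\operatorname{Hom}(V_t,\mathcal U|_{k[z]/z^2})=\min(m,2)$. On the other hand, apply $\operatorname{Hom}(V_t,-)$ to (7). The connecting map $\operatorname{Hom}(V_t,V_t)=k\to\operatorname{Ext}^1(V_t,V_t)$ sends $\mathrm{id}$ to $\xi\ne0$, so it is injective, and the dimension is $\dim\operatorname{Hom}(V_t,V_t)=1$. Hence $m=1$.

So near a point of $\Delta$, after invertible row and column operations, $d=\operatorname{diag}(1,\dots,1,g)$ with $g$ an equation of $\Delta$. Therefore $d$ is injective with cokernel $\iota_*\mathcal L$, where $\iota:\Delta\to\mathbb P^1\times\mathbb P^1$ is the inclusion and $\mathcal L$ is a line bundle on $\Delta\cong\mathbb P^1$, and $\det\mathcal K^1\otimes(\det\mathcal K^0)^{-1}\cong\mathcal O(1,1)$. The kernel of $d|_\Delta$ is a line subbundle of $\mathcal K^0|_\Delta=\bigoplus_v\mathcal End(\mathcal U_v)$, and it contains the nowhere vanishing section $\mathrm{id}$. So it is $\mathcal O\cdot\mathrm{id}$,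 and
$$0\to\mathcal O\xrightarrow{\mathrm{id}}\mathcal K^0|_\Delta\to\mathcal K^1|_\Delta\to\mathcal L\to0$$
is exact. Thus $\deg\mathcal L=\deg\mathcal K^1|_\Delta-\deg\mathcal K^0|_\Delta=\deg\mathcal O(1,1)|_\Delta=2$.

**Step 5: global sections of twists are exceptional.** For $n\gg0$, so that $H^1(\mathcal U_v(n))=0$ for all $v$, let $X_n=H^0(\mathbb P^1,\mathcal U(n))\in\operatorname{rep}Q$. For such $n,n'$, Serre duality and Künneth give
$$\operatorname{Hom}(X_{n,v},X_{n',w})=H^1(\mathcal U_v^*(-n-2))\otimes H^0(\mathcal U_w(n'))=H^1\bigl(\mathcal U_v^*(-n-2)\boxtimes\mathcal U_w(n')\bigr),$$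
and $H^0,H^2$ of the last sheaf vanish, since
$$H^0(\mathcal U_v^*(-n-2))\cong H^1(\mathcal U_v(n))^*=0,\qquad H^1(\mathcal U_w(n'))=0.\tag{8}$$
These identifications are natural. By functoriality of Serre duality, precomposition with $H^0(\varphi_a(n))$ corresponds to $H^1(\varphi_a^*(-n-2))\otimes1$, and postcomposition with $H^0(\varphi_a(n'))$ corresponds to $1\otimes H^0(\varphi_a(n'))$. So the middle map of (1) for $(X_n,X_{n'})$ is $H^1$ of $d$ twisted by $\mathcal O(-n-2)\boxtimes\mathcal O(n')$. Twist $0\to\mathcal K^0\to\mathcal K^1\to\iota_*\mathcal L\to0$ in the same way. The last term becomes a line bundle of degree $2-n-2+n'=n'-n$ on $\Delta$, and the long exact cohomology sequence, with $H^0=H^2=0$ on the first two terms, gives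
$$\operatorname{Hom}(X_n,X_{n'})=H^0(\mathbb P^1,\mathcal O(n'-n)),\qquad\operatorname{Ext}^1(X_n,X_{n'})=H^1(\mathbb P^1,\mathcal O(n'-n)).\tag{9}$$

An object $X$ with $\operatorname{End}X=k$ and $\operatorname{Ext}^1(X,X)=0$ is called *exceptional*, and an *exceptional sequence* is a sequence of exceptional objects with no $\operatorname{Hom}$ and no $\operatorname{Ext}^1$ from later to earlier terms. By (9), with $H^0(\mathcal O(-1))=H^1(\mathcal O(-1))=0$, the pair $(X_n,X_{n+1})$ is an exceptional sequence. Let $x=[X_n]$ be the dimension vector. A section of $\mathcal O(1)$ vanishing at $t$ gives $0\to\mathcal U(n)\to\mathcal U(n+1)\to V_t\to0$, and taking sections, $0\to X_n\to X_{n+1}\to V_t\to0$. So $[X_{n+1}]=x+\delta$. From (9), $\langle x,x\rangle=1$, $\langle x,x+\delta\rangle=2$ and $\langle x+\delta,x\rangle=0$, hence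
$$\langle x,\delta\rangle=1,\qquad\langle\delta,x\rangle=-1.\tag{10}$$

*Example.* In the Kronecker case $X_n=(H^0(\mathcal O(n))\rightrightarrows H^0(\mathcal O(n+1)))$ has $x=(n+1,n+2)$, and $\langle x,\delta\rangle=(2n+3)-2(n+1)=1$, $\langle\delta,x\rangle=(2n+3)-2(n+2)=-1$.

**Step 6: one exceptional quotient at each special point.** Let $V^{(j)}=V_{t_j}$ for the point $t_j$ over $p_j$. It is $\sigma_0$-semistable, not $\sigma_0$-stable, and its composition factors in $\mathcal C_{\sigma_0}$ are the elements of $I_j$, each once. Let $E_j$ be a stable quotient of $V^{(j)}$ in $\mathcal C_{\sigma_0}$, $e_j$ its dimension vector, and $K_j\ne0$ the kernel. Then $E_j$ is not a composition factor of $K_j$, and $E_j$ is exceptional by Lemma 2. By Step 2, $\operatorname{Hom}(E_j,E_l)=\operatorname{Ext}^1(E_j,E_l)=0$ for $j\ne l$.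

*No maps or extensions from $E_j$ to $X_n,X_{n+1}$.* We first show $\operatorname{Hom}(E_j,V_t)=0=\operatorname{Ext}^1(E_j,V_t)$ for all $t$. For $t\ne t_j$, $E_j$ is not a composition factor of $V_t$, by Step 1, so $\operatorname{Hom}=0$. For $t=t_j$, a nonzero map embeds the simple object $E_j$ in $V^{(j)}$. Its composite to the quotient $E_j$ cannot be an isomorphism, since $V^{(j)}$ is indecomposable and $K_j\ne0$. It cannot be zero, since then $E_j$ would embed in $K_j$. So $\operatorname{Hom}=0$. In both cases $\operatorname{Ext}^1=0$ because $\langle e_j,\delta\rangle=0$. Hence the bundle map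
$$\bigoplus_vE_{j,v}^*\otimes\mathcal U_v\to\bigoplus_aE_{j,ta}^*\otimes\mathcal U_{ha}$$
is an isomorphism. Twisting by $\mathcal O(i)$ and taking $H^0$ gives the middle map of (1) for $(E_j,X_i)$, so $\operatorname{Hom}(E_j,X_i)=\operatorname{Ext}^1(E_j,X_i)=0$ for $i=n,n+1$.

**Step 7: $\langle x,e_j\rangle=1$.** The bundle map
$$\bigoplus_v\mathcal U_v^*\otimes E_{j,v}\to\bigoplus_a\mathcal U_{ta}^*\otimes E_{j,ha}\tag{11}$$
has equal ranks since $\langle\delta,e_j\rangle=0$, and at $t$ it computes $\operatorname{Hom}$ and $\operatorname{Ext}^1$ of $(V_t,E_j)$. For $t\ne t_j$ it is an isomorphism, because $E_j$ is not a composition factor of $V_t$. At $t_j$ the kernel is $\operatorname{Hom}(V^{(j)},E_j)=k$, because $\operatorname{Hom}(K_j,E_j)=0$. So (11) is injective with cokernel $\mathcal O/z^a$ at $t_j$, for some $a\ge1$, where $z$ is a local coordinate. Twist by $\mathcal O(-n-2)$ and take $H^1$; by (8) the groups $H^0$ of the twisted bundles vanish, so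
$$\operatorname{Hom}(X_n,E_j)=k^a,\qquad\operatorname{Ext}^1(X_n,E_j)=0,\qquad\langle x,e_j\rangle=a.$$

It remains to see $a=1$. Over $A=k[z]/z^2$, put $\mathcal U_A=\mathcal U|_{2t_j}$. The kernel of (11) over $A$ is $\operatorname{Hom}_{Q,A}(\mathcal U_A,E_j\otimes A)$, of dimension $\min(a,2)$. As $A$ is Frobenius, $E_j\otimes A\cong\operatorname{Hom}_k(A,E_j)$, so this is $\operatorname{Hom}_Q(\mathcal U_A,E_j)$. Apply $\operatorname{Hom}(-,E_j)$ to (7) at $t_j$:
$$0\to\operatorname{Hom}(V^{(j)},E_j)\to\operatorname{Hom}(\mathcal U_A,E_j)\to\operatorname{Hom}(V^{(j)},E_j)\xrightarrow{\partial}\operatorname{Ext}^1(V^{(j)},E_j),\qquad\partial\phi=\phi_*\xi.$$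
Since $\operatorname{rep}Q$ is hereditary, the surjection $V^{(j)}\to E_j$ induces a surjection $\operatorname{Ext}^1(V^{(j)},V^{(j)})\to\operatorname{Ext}^1(V^{(j)},E_j)$. Both spaces are one-dimensional, the second because $\langle\delta,e_j\rangle=0$ and $\dim\operatorname{Hom}(V^{(j)},E_j)=1$. So it is an isomorphism and does not kill $\xi$. As $\operatorname{Hom}(V^{(j)},E_j)$ is spanned by this surjection, $\partial$ is injective. Thus $\dim\operatorname{Hom}(\mathcal U_A,E_j)=1$, so $\min(a,2)=1$ and $a=1$.

**Step 8: the lattice contradiction.** By Steps 5 and 6, $(X_n,X_{n+1},E_1,E_2,E_3,E_4)$ is an exceptional sequence in $\operatorname{rep}Q$. We use the theorem of Crawley-Boevey (*Exceptional sequences of representations of quivers*, CMS Conf. Proc. 14, 1993): the smallest full subcategory $\mathcal C$ containing the sequence and closed under extensions, kernels of epimorphisms and cokernels of monomorphisms is equivalent to $\operatorname{rep}Q'$ with $Q'$ acyclic with $6$ vertices. The inclusion of $\mathcal C$ in $\operatorname{rep}Q$ is exact and preserves $\operatorname{Hom}$ and $\operatorname{Ext}^1$.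

The six classes form a basis of $K_0(\mathcal C)\cong\mathbb Z^6$. Indeed, the objects of $\mathcal C$ whose class lies in the subgroup generated by the six form a subcategory with the same closure properties, hence all of $\mathcal C$. So the six classes generate $\mathbb Z^6$. Therefore $L=K_0(\mathcal C)$ with $(u,v)=\langle u,v\rangle+\langle v,u\rangle$ is the symmetrized Euler lattice of $Q'$, and it has the basis $x,\delta,e_1,\dots,e_4$, where $\delta=[X_{n+1}]-[X_n]$. By (10), Lemma 2 and Steps 2, 6, 7,
$$(x,x)=2,\quad(x,\delta)=(\delta,\delta)=(\delta,e_j)=0,\quad(e_j,e_l)=2\delta_{jl},\quad(x,e_j)=1.$$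
Hence the square of $ax+c\delta+\sum b_je_j$ is
$$2a^2+2\sum_{j=1}^4b_j^2+2a\sum_{j=1}^4b_j=2\sum_{j=1}^4\Bigl(b_j+\frac a2\Bigr)^2.\tag{12}$$
So $L$ is positive semidefinite with radical of rank $2$, spanned over $\mathbb Q$ by $\delta$ and $2x-\sum e_j$. A connected acyclic quiver with positive semidefinite symmetrized Euler form is Dynkin (radical $0$) or Euclidean (radical of rank $1$). So every component of $Q'$ is Dynkin or Euclidean, and exactly two are Euclidean. An acyclic Euclidean quiver has at least two vertices, so each Euclidean component contributes a nonzero finite root lattice to $\bar L=L/\mathrm{rad}$. Hence $\bar L=L_1\perp L_2$ with nonzero positive definite even lattices $L_1,L_2$.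

A vector of norm $2$ in $L_1\perp L_2$ lies in $L_1$ or in $L_2$, since the norms of its two components are even, nonnegative and sum to $2$. The images of $x$ and of all $e_j$ have norm $2$, and $(x,e_j)\ne0$, so they all lie in the same $L_i$. They generate $\bar L$, because $\delta$ is in the radical. So the other summand is $0$, a contradiction. $\square$

With three special points the same computation would give the square $2\sum_{j=1}^3(b_j+\frac a2)^2+\frac{a^2}2$, whose radical is spanned by $\delta$ alone, and no contradiction arises. Three special points do occur, as we check in Section 8.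

## 7. Degree at least five

**Proposition 8.** $\rho(X')\le5$.

*Proof.* Suppose $\rho(X')\ge6$. By Proposition 5, $X'$ is the blow-up of $r\ge5$ distinct points of $\mathbb P^2$, and no three are collinear as $-K$ is ample: the strict transform of a line through three of them would have $-K$-degree $\le0$. The pencil $D=H-E_1$ of Section 5 has general fibre $\mathbb P^1$ and $r-1\ge4$ reducible fibres over distinct points of $\mathbb P^1=\operatorname{Mod}_\alpha^{\sigma_0}$. By Lemma 6 all these points are special. By (6) they correspond to points of $\operatorname{Mod}_\delta^{\sigma_0}$ that are not stable, and by Proposition 7 there are at most three of those. This is a contradiction. $\square$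

**Proof of part 1 of the Theorem.** By Lemma 1 we may assume $q(\alpha)=-1$ and that $\alpha$ has $\sigma$-stables. By Propositions 5 and 8, $X'$ is del Pezzo with $\rho\le5$. It remains to descend from the generic weight to $\sigma$. The surface $X=\operatorname{Mod}_\alpha^\sigma$ is smooth by Lemma 3, and $g:X'\to X$ is a birational morphism of smooth projective surfaces. So $g^*(-K_X)=-K_{X'}+\mathcal E$ with $\mathcal E\ge0$ exceptional. For an irreducible curve $C\subset X$ with strict transform $C'$, which is not a component of $\mathcal E$,
$$-K_X\cdot C=(-K_{X'}+\mathcal E)\cdot C'>0.$$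
Also $K_X^2\ge K_{X'}^2>0$, because each blow-up lowers $K^2$ by one. By Nakai–Moishezon, $-K_X$ is ample. Since $\rho(X)\le\rho(X')\le5$, the degree is $K_X^2=10-\rho(X)\ge5$. By the classification of del Pezzo surfaces, $X$ is $\mathbb P^1\times\mathbb P^1$ or the blow-up of $\mathbb P^2$ at $n\le4$ distinct points, no three collinear. So the conjecture is true. $\square$

## 8. Five vectors and four vectors in the plane

**Proof of part 2: all six surfaces from one pair $(Q,\alpha)$.** Take the 5-subspace quiver (five sources, one sink) with $\alpha=(2;1^5)$, so $q(\alpha)=4+5-10=-1$, and $\sigma=(-5;2,2,2,2,2)$. A representation is five vectors in $k^2$.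

A zero vector gives a subrepresentation of weight $2>0$. A line containing the vectors indexed by $I$ gives a subrepresentation of dimension $(1;I)$ and weight $-5+2|I|$. Subrepresentations $(2;I)$ have weight $-10+2|I|\le0$, negative if proper. So a representation is semistable iff all vectors are nonzero and no three are parallel, and then it is stable, because $-5+2|I|\ne0$. Hence $R^{\sigma'\text{-ss}}=R^{\sigma\text{-ss}}=U$ in the notation of Section 4, and $X'=\operatorname{Mod}_\alpha^\sigma$.

The conditions "a vector is zero" and "three vectors are parallel" each have codimension $2$. So the complement of $U$ in $R$ has codimension $2$ and all units on $U$ are constant. By Section 4 every line bundle on $X'$ is some $L_\tau$ with $\tau(\alpha)=0$. A trivialization of $L_\tau$ would be a unit of weight $\tau$ on $U$, hence a nonzero constant, so $L_\tau$ is trivial only for $\tau=0$. Therefore $\operatorname{Pic}X'=\{\tau:\tau(\alpha)=0\}\cong\mathbb Z^5$ and $\rho=5$. By part 1, $X'\cong\operatorname{Bl}_4\mathbb P^2$.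

By Lemma 4 every contraction of $X'$ by a semiample line bundle is $\operatorname{Mod}_\alpha^{\sigma_D}$ for the same $(Q,\alpha)$. The surfaces $\operatorname{Bl}_n\mathbb P^2$ with $n\le3$, and $\mathbb P^1\times\mathbb P^1$ (a contraction of $\operatorname{Bl}_2\mathbb P^2$), are such contractions of $\operatorname{Bl}_4\mathbb P^2$: take $D$ to be the pullback of an ample line bundle. So all six surfaces occur, and the bound $n\le4$ is sharp. $\square$

**Proof of part 3.** $\operatorname{Mod}_\delta^\sigma$ is a normal projective unirational variety of dimension $1-q(\delta)=1$, hence $\mathbb P^1$, and the bound is Proposition 7. For sharpness take the 4-subspace quiver, $\delta=(2;1,1,1,1)$, $\sigma=(-2;1,1,1,1)$, with $q(\delta)=4+4-8=0$. For four nonzero pairwise nonparallel vectors, every subrepresentation $(1;I)$ has $|I|\le1$ and weight $-2+|I|<0$. A proper subrepresentation $(2;I)$ has weight $-4+|I|<0$, and there is no subrepresentation $(0;I)$ with $I\ne\emptyset$. So the representation is stable. In a polystable nonstable point, each stable summand $(d;I)$ has $|I|=2d$ and is smaller than $\delta$, so $d=1$ and $|I|=2$. The points are thus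 $(1;I)\oplus(1;I^c)$ with $|I|=2$. The representation of dimension $(1;I)$ with nonzero maps is stable by the example in Section 3, applied to any two indices. It is the only stable one of its dimension up to isomorphism, since a zero map would give a subrepresentation of weight $1$. There are exactly three ways to split four indices into two pairs, hence exactly three points of $\operatorname{Mod}_\delta^\sigma\cong\mathbb P^1$ that are not stable. $\square$
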